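# Derived length of the solvable radical when all ultraproducts have simple theory

## 1. Derived series, ultraproducts, and the tree property

We write $[x,y]=x^{-1}y^{-1}xy$ and $[A,B,C]=[[A,B],C]$. For elements $a_1,\dots,a_i$ of a group $G$, $C_G(a_1,\dots,a_i)$ is the set of elements commuting with all of them, and $C_G(\emptyset)=G$.

**Definition (derived length).** The derived series of $G$ is $G^{(0)}=G$, $G^{(i+1)}=[G^{(i)},G^{(i)}]$. The group is solvable if $G^{(k)}=1$ for some $k$, and the least such $k$ is its derived length $\mathrm{dl}(G)$. Example: $S_4>A_4>V_4>1$ is the derived series of $S_4$, so $\mathrm{dl}(S_4)=3$.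

**Definition (solvable radical).** In a finite group $G$ a product of two solvable normal subgroups is again solvable and normal, so there is a largest one, $R(G)$. Example: $R(S_4)=S_4$, $R(S_5)=1$, and $R(S_5\times S_3)=1\times S_3$.

**Definition (ultraproduct).** Let $\mathcal U$ be an ultrafilter on a set $I$. The ultraproduct of groups $G_i$ $(i\in I)$ is $\prod_i G_i$ modulo the relation "equal on a set in $\mathcal U$". Łoś's theorem says that a first-order formula holds of the classes of given sequences if and only if it holds coordinatewise on a set in $\mathcal U$. A nonprincipal ultrafilter contains all cofinite sets. Example: a nonprincipal ultraproduct of the groups $\mathbb Z/p$, $p$ prime, is torsion-free, since for each $k\geq 1$ the sentence $\forall x\,(kx=0\to x=0)$ holds in $\mathbb Z/p$ for all but finitely many $p$.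

**Definition (tree property, simple theory).** Let $T$ be a complete theory. A formula $\varphi(x;y)$, where $y$ is a tuple of some fixed length, has the tree property if for some $k\ge2$ there are, in some model $M$ of $T$, parameters $c_\sigma$ indexed by nonempty finite sequences $\sigma$ of natural numbers, such that

* for each finite $\sigma$ (also $\sigma=\emptyset$), the formulas $\varphi(x;c_{\sigma^\frown i})$, $i<\omega$, are $k$-inconsistent: no $k$ of them have a common solution;
* for each infinite sequence $\eta\in\omega^\omega$, the set $\{\varphi(x;c_{\eta|m}):m\ge1\}$ is consistent: any finitely many of its members have a common solution in $M$.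

The theory $T$ is simple if no formula has the tree property.

Example: in $(\mathbb Q,<)$ the formula $y_1<x<y_2$ has the tree property with $k=2$. Choose infinitely many disjoint open intervals, inside each of them infinitely many disjoint open intervals, and so on. On the other hand, the theory of a finite structure is simple. Each $\varphi(x;c_{\sigma^\frown i})$ has a solution, because it lies on a branch; since there are only finitely many elements, one element solves infinitely many of these formulas, against $k$-inconsistency.

**The problem.** Let $\mathcal C$ be a class of finite groups such that every ultraproduct of members of $\mathcal C$ has simple theory in the language of groups $(\cdot,{}^{-1},1)$. The following question is in Dugald Macpherson, "Model theory of finite and pseudofinite groups", arXiv:1607.06714 (2016): *must $R(G)$ have bounded derived length, as $G$ ranges through $\mathcal C$?* In other words, is there one number that bounds $\mathrm{dl}(R(G))$ for all $G\in\mathcal C$?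

Three facts are known in this setting. The radical $R(G)$ is uniformly $\emptyset$-definable for $G\in\mathcal C$ (Wilson). The socle of $G/R(G)$, that is, the product of its minimal normal subgroups, is a product of boundedly many non-abelian finite simple groups of bounded Lie rank. Finally, if all ultraproducts of $\mathcal C$ are supersimple, which is a stronger condition than simple, then $R(G)$ does have bounded derived length (Milliet). None of the three is used below.

**Theorem 1.** Let $\mathcal C$ be a class of finite groups such that every ultraproduct of members of $\mathcal C$ has simple theory. Then there is $e\in\mathbb N$ such that $\mathrm{dl}(R(G))\le e$ for all $G\in\mathcal C$. Moreover the same $e$ bounds the derived length of every solvable subgroup of every $G\in\mathcal C$, and $e$ is given explicitly in terms of two integers extracted from simplicity.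

The proof first converts the hypothesis into a statement about centralizers and then works entirely inside group theory.

## 2. Centralizer chains with large jumps

**Definition (the class $\mathcal X(n,d)$).** Let $n,d\ge1$ be integers. Elements $a_1,\dots,a_n$ of a group $G$ form a bad chain for $(n,d)$ if
$$|C_G(a_1,\dots,a_{i-1}):C_G(a_1,\dots,a_i)|>d\qquad(i=1,\dots,n). \tag{1}$$
The group $G$, finite or infinite, is in $\mathcal X(n,d)$ if it contains no bad chain for $(n,d)$.

If $n\le n'$ and $d\le d'$, then $\mathcal X(n,d)\subseteq\mathcal X(n',d')$: the first $n$ members of a bad chain for $(n',d')$ form a bad chain for $(n,d)$. Here are some examples.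

*Smallest parameters.* $G\in\mathcal X(1,1)$ means that $G$ is abelian, and $G\in\mathcal X(1,d)$ means that every conjugacy class has at most $d$ elements.

*Dihedral groups.* Let $D_{(m)}=\mathbb Z/2^m\rtimes\langle-1\rangle$, $m\ge2$, with central involution $z$. A rotation has centralizer of index at most $2$. A reflection $s$ has centralizer $\{1,z,s,sz\}$. So if $|G:C_G(a_1)|>2$, then $a_1$ is a reflection, and since $z\in C_G(a_1,a_2)$ the next index is at most $2$. Thus $D_{(m)}\in\mathcal X(2,2)$ for all $m$.

*Long chains with small jumps.* Let $P$ be extraspecial of order $p^{1+2m}$: its center $Z$ equals $P'$ and has order $p$, and $P/Z$ is elementary abelian. The conjugacy class of $a$ lies in $aZ$, so $P\in\mathcal X(1,p)$. Commutation induces a nondegenerate alternating form on $P/Z$. If $a_1,\dots,a_{2m}$ lift a basis, then $C_P(a_1,\dots,a_i)/Z$ has dimension $2m-i$. So there is a strictly descending chain of $2m$ centralizers, with all indices equal to $p$, and $P\notin\mathcal X(2m,1)$. Membership in $\mathcal X(n,d)$ therefore does not bound the length of strict centralizer chains.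

*Many independent pieces.* Given $n,d$, choose $k$ with $3^k>d$. In $S_3^{nk}$ let $a_t$ have a transposition in each coordinate of the $t$-th block of $k$ coordinates, and $1$ elsewhere. Passing from $C(a_1,\dots,a_{t-1})$ to $C(a_1,\dots,a_t)$ costs index $3^k>d$. So $S_3^{nk}\notin\mathcal X(n,d)$. Grouping small jumps into blocks to get large ones will return in Section 6.

Two facts will be used constantly.

**(H)** *If $G\in\mathcal X(n,d)$ and $H\le G$, then $H\in\mathcal X(n,d)$.* Indeed $C_H(\bar a)=H\cap C_G(\bar a)$, and intersecting two nested subgroups with $H$ does not increase the index. So a bad chain in $H$ is a bad chain in $G$.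

**(D)** *If $G\in\mathcal X(n,d)$, $n\ge2$ and $|G:C_G(a)|>d$, then $C_G(a)\in\mathcal X(n-1,d)$.* The centralizer of $b_1,\dots,b_i$ in $C_G(a)$ is $C_G(a,b_1,\dots,b_i)$. So if $b_1,\dots,b_{n-1}$ is a bad chain in $C_G(a)$, then $a,b_1,\dots,b_{n-1}$ is one in $G$.

*Quotients.* There is no analogue of (H) for quotients. Let $p$ be odd, $V=\mathbb F_p^{2t}$, and let $A_t=V\oplus\Lambda^2V$ with product $(u,\alpha)(v,\beta)=(u+v,\alpha+\beta+\tfrac12u\wedge v)$. Then $[(u,\alpha),(v,\beta)]=(0,u\wedge v)$, and $u\wedge v=0$ only if $u,v$ are linearly dependent. So a noncentral element has centralizer $\langle u\rangle\oplus\Lambda^2V$, in which the center $\Lambda^2V$ has index $p$. Hence after one jump larger than $p$ the next is at most $p$, and $A_t\in\mathcal X(2,p)$ for all $t$. Now take a basis $e_1,f_1,\dots,e_t,f_t$ of $V$ and factor out the kernel of the linear map $\Lambda^2V\to\mathbb F_p^t$ that sends $e_j\wedge f_j$ to the $j$-th unit vector and all other basis wedges to $0$. The kernel is central, hence normal, and the quotient is a direct product of $t$ Heisenberg groups of order $p^3$. In each factor noncentral elements have centralizers of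 index $p$, so the block argument (with $p^k$ for $3^k$) shows that the quotient is outside $\mathcal X(n,d)$ once $t\ge nk$, where $p^k>d$.

## 3. A tree of cosets

**Theorem 2.** If every ultraproduct of members of $\mathcal C$ has simple theory, there are $n,d$ with $\mathcal C\subseteq\mathcal X(n,d)$.

For $D\geq 1$ let $\theta_{i,D}(a_1,\dots,a_i)$ be the first-order formula "there are $y_0,\dots,y_D\in C(a_1,\dots,a_{i-1})$ with $y_s^{-1}y_t\notin C(a_i)$ for $s\ne t$". It says that $|C(a_1,\dots,a_{i-1}):C(a_1,\dots,a_i)|>D$.

**Lemma 3.** Let $G_m\notin\mathcal X(m,m)$ for each $m\ge1$. Then every nonprincipal ultraproduct $G$ of $(G_m)_{m\ge1}$ contains an infinite sequence $(a_i)_{i\ge1}$ such that all indices $|C_G(a_1,\dots,a_{i-1}):C_G(a_1,\dots,a_i)|$ are infinite.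

**Proof.** Let $a^{(m)}_1,\dots,a^{(m)}_m$ be a bad chain for $(m,m)$ in $G_m$, and put $a^{(m)}_i=1$ for $i>m$. Let $a_i\in G$ be the class of $(a_i^{(m)})_m$. For fixed $i,D$ and every $m\ge\max(i,D)$ we have $G_m\models\theta_{i,D}(a^{(m)}_1,\dots,a^{(m)}_i)$, because the $i$-th index exceeds $m\ge D$. This is a cofinite set of $m$, so $G\models\theta_{i,D}(a_1,\dots,a_i)$ by Łoś. Let $D$ vary. $\square$

Now let $M$ be a group with such a sequence, and write $C_0=M$, $C_i=C_M(a_1,\dots,a_i)$. There is an obvious tree: $M$ splits into infinitely many cosets of $C_1$, each of these into infinitely many cosets of $C_2$, and so on. This does not yet contradict simplicity. To define a coset of $C_m$ this way we use $m+1$ parameters, and the tree property asks for a *single* formula $\varphi(x;y)$, with $y$ of fixed length, at all levels. The remedy is to use only the last centralizer: at level $m$ we take cosets of $C_M(a_m)$ instead of $C_m$. These larger sets need not be nested, but the tree property does not ask for nesting.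

**Lemma 4.** If a group $M$ contains $(a_i)_{i\ge1}$ with all indices $|C_{i-1}:C_i|$ infinite, then the theory of $M$ is not simple.

**Proof.** Choose $h_{i,k}\in C_{i-1}$ $(k<\omega)$ in distinct left cosets of $C_i$. For $\sigma\in\omega^m$ put
$$g_\sigma=h_{1,\sigma(0)}h_{2,\sigma(1)}\cdots h_{m,\sigma(m-1)},\qquad g_\emptyset=1.$$
Let $\varphi(x;y,z)$ be the formula "$z^{-1}x$ commutes with $y$", and let $c_\sigma=(a_m,g_\sigma)$ for $|\sigma|=m\ge1$. So $\varphi(x;c_\sigma)$ defines the coset $g_\sigma C_M(a_m)$.

*Siblings are $2$-inconsistent.* Let $|\sigma|=m\ge0$ and $k\ne k'$. Suppose $g_\sigma h_{m+1,k}C_M(a_{m+1})$ meets $g_\sigma h_{m+1,k'}C_M(a_{m+1})$. Then these cosets coincide, so $h_{m+1,k}^{-1}h_{m+1,k'}\in C_M(a_{m+1})$. Both factors lie in $C_m$, so this element is in $C_m\cap C_M(a_{m+1})=C_{m+1}$, contradicting the choice of the $h_{m+1,k}$.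

*Branches are consistent.* Let $\eta\in\omega^\omega$ and $1\le j\le m$. Then
$$g_{\eta|j}^{-1}g_{\eta|m}=h_{j+1,\eta(j)}\cdots h_{m,\eta(m-1)}\in C_j\le C_M(a_j),$$
because $h_{i,k}\in C_{i-1}\le C_j$ for $i\ge j+1$. So the single element $g_{\eta|m}$ satisfies $\varphi(x;c_{\eta|1}),\dots,\varphi(x;c_{\eta|m})$. Since $m$ is arbitrary, the branch is consistent.

Thus $\varphi$ has the tree property in the theory of $M$. $\square$

**Proof of Theorem 2.** If $\mathcal C\not\subseteq\mathcal X(n,d)$ for all $n,d$, pick $G_m\in\mathcal C\setminus\mathcal X(m,m)$ for each $m$. By Lemma 3 a nonprincipal ultraproduct of the $G_m$ contains a sequence as in Lemma 4, so its theory is not simple, a contradiction. $\square$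

From now on the task is purely group-theoretic: bound the derived length of a finite solvable group in $\mathcal X(n,d)$ in terms of $n$ and $d$.

## 4. One jump by hand, and nilpotent groups

**The case $n=1$.** Let $G\in\mathcal X(1,d)$ be finite and solvable, and let $\rho$ be the largest derived length of a solvable subgroup of a symmetric group of degree at most $d$. For $g\in G$ the group $G$ acts on the at most $d$ cosets of $C_G(g)$, and the kernel lies in $C_G(g)$. So $G^{(\rho)}\le C_G(g)$. This holds for all $g$, hence $G^{(\rho)}\le Z(G)$ and $\mathrm{dl}(G)\le\rho+1$.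

**Induction on $n$, first attempt.** Let $n\ge2$. If no $a$ has $|G:C_G(a)|>d$, we are in the case $n=1$. Otherwise choose such an $a$. By (D), $C_G(a)\in\mathcal X(n-1,d)$, so $\mathrm{dl}(C_G(a))$ is bounded by induction. Here the argument stops. The subgroup $C_G(a)$ has large index and need not contain any useful term of the derived series. In $D_{(m)}$ with $m\ge3$, a reflection $s$ has $|C(s)|=4$, and $C(s)$ meets $G'=2\mathbb Z/2^m$, of order $2^{m-1}\ge4$, in a group of order $2$.

The way past this is to look for $a$ only among elements that centralize a term $G^{(j)}$. Then $G^{(j)}\le C_G(a)$, and a bound for $C_G(a)$ is a bound for $G$. If no such $a$ makes a large jump, then all elements centralizing $G^{(j)}$ have centralizers of small index, and this is strong information as well. For nilpotent groups both alternatives can be completed.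

**Lemma 5.** Let $G$ be a nilpotent group and $C\le G$ with $|G:C|\le d$. Then $G^{(l)}\le C$, where $l=\lfloor\log_2d\rfloor$.

**Proof.** The core of $C$ in $G$ is normal, of finite index, and contained in $C$. Factoring it out, we may assume $G$ finite. In a finite nilpotent group maximal subgroups are normal of prime index. So, refining as far as possible, we get a chain $C=C_0<C_1<\dots<C_k=G$ with $C_{j-1}$ normal of prime index in $C_j$. Then $2^k\le|G:C|\le d$, so $k\le l$. By induction $G^{(j)}\le C_{k-j}$: this is clear for $j=0$, and if it holds for $j<k$, then $G^{(j+1)}\le (C_{k-j})'\le C_{k-j-1}$ because $C_{k-j}/C_{k-j-1}$ is abelian. Hence $G^{(l)}\le G^{(k)}\le C$. $\square$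

**Proposition 6.** A nilpotent group $G\in\mathcal X(n,d)$, finite or infinite, has $\mathrm{dl}(G)\le n(\lfloor\log_2d\rfloor+1)$.

**Proof.** Let $l=\lfloor\log_2d\rfloor$. We use induction on $n$ and split according to whether an element centralizing $G^{(l+1)}$ makes a large jump.

**Case 1: there is $a\in C_G(G^{(l+1)})$ with $|G:C_G(a)|>d$.** For $n=1$ this contradicts $G\in\mathcal X(1,d)$, so $n\ge2$. By (D) and induction, $\mathrm{dl}(C_G(a))\le(n-1)(l+1)$. Since $G^{(l+1)}\le C_G(a)$,
$$\mathrm{dl}(G)\le(l+1)+(n-1)(l+1)=n(l+1).$$

**Case 2: every $a\in C_G(G^{(l+1)})$ has $|G:C_G(a)|\le d$.** Put $L=G^{(l)}$, so $L'=G^{(l+1)}$. By Lemma 5, $L\le C_G(a)$ for each $a\in C_G(L')$. So everything that centralizes $L'$ centralizes $L$. In particular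
$$C_L(L')=Z(L). \tag{2}$$
Let $Z_2(L)$ be the second center, so $[Z_2(L),L,L]=1=[L,Z_2(L),L]$. The three subgroups lemma gives $[L,L,Z_2(L)]=1$, that is, $Z_2(L)\le C_L(L')=Z(L)$. Hence $L/Z(L)$ has trivial center. Since it is nilpotent, it is trivial. So $L$ is abelian and $\mathrm{dl}(G)\le l+1\le n(l+1)$. $\square$

To see Case 1 at work, consider $D_{(m)}$, $m\ge3$, with $d=1$, so $l=0$. Its proper centralizers are the rotation group, four-groups $\{1,z,s,sz\}$ and $\langle z\rangle$. Two different ones of the first two kinds meet in $\langle z\rangle$, so strict chains have at most two steps and $D_{(m)}\in\mathcal X(3,1)$. A generator $a$ of the rotation group centralizes $G'$ and makes a jump, of index $2>1$. Its centralizer is the rotation group, which contains $G'$.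

## 5. What fails for solvable groups, and the theorem about Fitting layers

Try the same proof for a finite solvable group, with $\rho$ from Section 4 in place of $l$. The action on cosets replaces Lemma 5, Case 1 goes through word for word, and Case 2 again gives (2) and $Z_2(L)=Z(L)$ for $L=G^{(\rho)}$. But for solvable $L$ this is no contradiction. Take $G=S_4$ and $d=1$, so $\rho=0$ and $L=G$. Here $C_G(G')=C_{S_4}(A_4)=1$, so Case 2 holds and (2) says $1=1$, while $S_4$ is far from abelian.

So we cut $G$ into nilpotent layers.

**Definition (Fitting series).** In a finite group $X$, $F(X)$ is the largest nilpotent normal subgroup. For a prime $q$, $O_q(X)$ is the largest normal $q$-subgroup, and $O_{q'}(X)$ is the largest normal subgroup of order prime to $q$. $F(X)$ is the direct product of the $O_q(X)$. $F_2(X)$ is defined by $F_2(X)/F(X)=F(X/F(X))$, and similarly for higher terms. Example: for $S_4$ we have $F=V_4$, $F_2=A_4$, $F_3=S_4$.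

Let $f=n(\lfloor\log_2d\rfloor+1)$. Each layer $F_{i+1}/F_i$ has derived length at most $f$. One cannot apply Proposition 6 to $G/F_i$, since $\mathcal X(n,d)$ does not pass to quotients. But the Sylow $q$-subgroup of the nilpotent group $F_{i+1}/F_i$ is $QF_i/F_i$ with $Q$ a Sylow $q$-subgroup of $F_{i+1}$, and $\mathrm{dl}(Q)\le f$ by (H) and Proposition 6. Hence $\mathrm{dl}(G)\le f\cdot h$ with $h$ the number of layers. What is missing is a bound that does not depend on $h$.

Above the first few layers we shall use linear groups.

**Definition (rank, $\zeta$).** The rank of a finite abelian $q$-group $A$ is its minimal number of generators. It equals the rank of the elementary abelian group $\Omega_1(A)=\{a\in A:a^q=1\}$. Example: $\mathbb Z/4\times\mathbb Z/2$ has rank $2$. Let $\zeta(m)$ be the largest derived length of a solvable subgroup of $GL_{m'}(K)$ with $m'\le m$ and $K$ a field. It is finite by Zassenhaus (*Beweis eines Satzes über diskrete Gruppen*, 1938). Example: $\zeta(1)=1$, since $GL_1(K)=K^\times$ is abelian; also $\zeta(0)=0$.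

If $G/F$ acted faithfully on a module of bounded dimension made from $F=F(G)$, then $\zeta$ would bound $\mathrm{dl}(G/F)$. But $F$ can have unbounded rank. For $q=p^k>2$ let $G=\mathbb F_q\rtimes\mathbb F_q^\times$. The centralizers of nontrivial elements are the translation group and the point stabilizers, and any two different ones meet trivially, so strict centralizer chains have at most two steps and $G\in\mathcal X(3,1)$. Yet $F(G)=\mathbb F_q$ has rank $k$. (An element of order prime to $p$ in $F(G)$ would centralize the translations.) In this example the *second* layer is cyclic, and the second layer turns out to have bounded rank in general. The reason is that a Sylow $q$-subgroup of the second layer acts faithfully on the part of $F$ of order prime to $q$. If it contained a large elementary abelian group, we would see many independent pieces, as in $S_3^{nk}$, and could build a bad chain.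

**Theorem 7.** Let $G\in\mathcal X(n,d)$ be a finite solvable group. Put $f=n(\lfloor\log_2d\rfloor+1)$ and $r=n(\lfloor\log_3d\rfloor+1)-1$. Then:

1. every nilpotent subgroup of $G$ has derived length $\le f$;
2. $\mathrm{dl}(F_2(G)/F(G))\le f$, and all abelian subgroups of Sylow subgroups of $F_2(G)/F(G)$ have rank $\le r$;
3. $\mathrm{dl}(G/F_2(G))\le\zeta(r^2+r)$.

Hence $\mathrm{dl}(G)\le e(n,d):=2f+\zeta(r^2+r)$.

Part 1 is (H) together with Proposition 6.

**Proof of Theorem 1 from Theorems 2 and 7.** By Theorem 2, $\mathcal C\subseteq\mathcal X(n,d)$ for some $n,d$. If $H$ is a solvable subgroup of some $G\in\mathcal C$, then $H\in\mathcal X(n,d)$ by (H), so $\mathrm{dl}(H)\le e(n,d)$ by Theorem 7. This applies to $H=R(G)$. $\square$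

It remains to prove parts 2 and 3 of Theorem 7. We need two standard tools. Both have short proofs. Recall that the Frattini subgroup $\Phi(P)$ of a finite group $P$ is the intersection of its maximal subgroups, and that $P=H\Phi(P)$ with $H\le P$ implies $H=P$. If $P$ is nilpotent, $P/\Phi(P)$ is a direct product of elementary abelian groups for the primes dividing $|P|$.

**Lemma 8.** If $X$ is a finite solvable group, then $C_X(F(X))\le F(X)$.

**Proof.** Let $F=F(X)$ and $C=C_X(F)$, and suppose $C\not\le F$. Let $M/F$ be a minimal normal subgroup of $X/F$ contained in $CF/F$. It is abelian since $X$ is solvable. Put $K=M\cap C$, a normal subgroup of $X$. Since $F\le M\le CF$, we have $M=KF$. The subgroup $K\cap F$ is central in $K$, because $K$ centralizes $F$, and $K/(K\cap F)\cong M/F$ is abelian. So $K$ is nilpotent and normal, hence $K\le F$ and $M=F$, a contradiction. $\square$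

**Lemma 9.** Let $q$ be a prime, and let $B$ be a finite $q$-group acting by automorphisms on a finite group $P$ of order prime to $q$.

(a) If $N$ is a $B$-invariant normal subgroup of $P$, then $C_{P/N}(B)=C_P(B)N/N$.

(b) If $B$ acts trivially on $P/\Phi(P)$, then $B$ acts trivially on $P$.

(c) If $g$ is an automorphism of order prime to $q$ of a finite $q$-group $T$ and $g$ acts trivially on $T/\Phi(T)$, then $g=1$.

**Proof.** (This is Thm 6.2.2 in Gorenstein, *Finite Groups*.) For (a), "$\supseteq$" is clear. If $xN$ is fixed by $B$, then $B$ permutes the set $xN$, whose size $|N|$ is prime to $q$. Orbits of a $q$-group have $q$-power size, so there is an orbit of size $1$, that is, an element of $xN\cap C_P(B)$. For (b), (a) with $N=\Phi(P)$ gives $P=C_P(B)\Phi(P)$, so $P=C_P(B)$. For (c), write $g$ as a product of powers of $g$ of prime power order, for primes $p\ne q$. Each factor acts trivially on $T/\Phi(T)$, so it is trivial by (b) applied with $p$ in place of $q$. $\square$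

## 6. Faithful coprime action forces bounded rank

**Lemma 10.** Let $G\in\mathcal X(n,d)$ be finite, $P\le G$ a nilpotent subgroup of order prime to $q$, and $B\le N_G(P)$ a $q$-subgroup with $E:=B/C_B(P)$ elementary abelian of rank $s$. Then $s\le r=n(\lfloor\log_3d\rfloor+1)-1$.

The model case is $S_3^m$ with $P=(\mathbb Z/3)^m$, $q=2$ and $E=(\mathbb Z/2)^m$. The proof finds the same pattern in general: $s$ independent pieces, and a basis of $E$ whose members act on one piece each.

**Proof.** **Step 1: linearize.** *The purpose is to replace $P$ by a module.* Let $V=P/\Phi(P)$, a direct product of elementary abelian $p$-groups for primes $p\ne q$. By Lemma 9(b), an element of $B$ acting trivially on $V$ acts trivially on $P$. So $E$ acts faithfully on $V$. We write $V$ additively.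

**Step 2: find $s$ independent pieces.** *We want irreducible summands $V_1,\dots,V_s$ of $V$ and a basis $u_1,\dots,u_s$ of $E$ such that $u_i$ acts trivially on $V_j$ for $j\ne i$ and nontrivially on $V_i$.* By Maschke's theorem, applied to each $p$-part over $\mathbb F_p$, $V$ is a direct sum of irreducible $E$-modules. Let $W$ be one of these summands. The ring $\mathrm{End}_E(W)$ is a finite division ring by Schur's lemma, hence a field by Wedderburn's theorem. Since $E$ is abelian, its image in $GL(W)$ lies in the multiplicative group of this field. So $E/C_E(W)$ is cyclic, and, $E$ being elementary abelian, of order $1$ or $q$. Thus each kernel $C_E(W)$ is $E$ or a hyperplane, the kernel of a nonzero linear functional $E\to\mathbb F_q$. Since $E$ is faithful on $V$, the kernels intersect trivially, so these functionals span the dual space of $E$. Choose $s$ of them, $\lambda_1,\dots,\lambda_s$, forming a basis of the dual space, and let $V_1,\dots,V_s$ be corresponding summands. They are distinct summands since their kernels are distinct. The dual basis $u_1,\dots,u_s$ of $E$, with $\lambda_j(u_i)=\delta_{ij}$, has the required property.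

**Step 3: each piece has at least three elements.** *This makes the jumps add up.* As $E$ is abelian, $C_{V_i}(u_i)$ is an $E$-submodule of $V_i$. It is proper, so it is $0$. Every nontrivial element of $\langle u_i\rangle$, a group of order $q$, generates $\langle u_i\rangle$ and so fixes only $0$ in $V_i$. Hence $\langle u_i\rangle$ acts freely on $V_i\setminus\{0\}$, and $|V_i|\ge q+1\ge3$.

**Step 4: build a chain by blocks.** *We turn $nk$ pieces into $n$ large jumps.* Let $k=\lfloor\log_3d\rfloor+1$, so $3^k>d$, and suppose $s\ge nk$. For $1\le t\le n$ put
$$b_t=u_{(t-1)k+1}\cdots u_{tk},\qquad W_t=V_{(t-1)k+1}\oplus\dots\oplus V_{tk},$$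
let $a_t\in B$ be a preimage of $b_t$, and let $B_t=\langle a_1,\dots,a_t\rangle$, with $B_0=1$. The elements $b_1,\dots,b_{t-1}$ act trivially on $W_t$, so $W_t\le C_V(B_{t-1})$. On each summand $V_j$ of $W_t$, $b_t$ acts as $u_j$, which has no nonzero fixed point. So $C_{W_t}(b_t)=0$ and $W_t\cap C_V(B_t)=0$. Therefore
$$|C_V(B_{t-1}):C_V(B_t)|\ge|W_t|\ge3^k>d.$$

**Step 5: lift the chain to $G$.** *Here coprimeness is used again.* The $B_t$ are $q$-groups acting on $P$ by conjugation. By Lemma 9(a), $C_P(B_{t-1})$ and $C_P(B_t)$ map onto $C_V(B_{t-1})$ and $C_V(B_t)$. The index of images is at most the index of the subgroups, and $C_P(B_t)=P\cap C_G(a_1,\dots,a_t)$. So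
$$|C_G(a_1,\dots,a_{t-1}):C_G(a_1,\dots,a_t)|\ge|C_P(B_{t-1}):C_P(B_t)|\ge|C_V(B_{t-1}):C_V(B_t)|>d$$
for $t=1,\dots,n$. This is a bad chain, contradicting $G\in\mathcal X(n,d)$. Hence $s\le nk-1=r$. $\square$

## 7. The second Fitting layer

Let $G\in\mathcal X(n,d)$ be finite and solvable, $F=F(G)$ and $X=G/F$. We prove part 2 of Theorem 7. Fix a prime $q$, let $Q$ be a Sylow $q$-subgroup of $F_2(G)$, and let $P=O_{q'}(F)$.

**Step 1: the derived length of the layer.** *This is the computation of Section 5.* The group $F(X)=F_2(G)/F$ is nilpotent, so its Sylow $q$-subgroup is $O_q(X)=QF/F\cong Q/(Q\cap F)$. Hence $\mathrm{dl}(O_q(X))\le\mathrm{dl}(Q)\le f$ by part 1. As $F(X)$ is the direct product of the $O_q(X)$, $\mathrm{dl}(F_2(G)/F)\le f$.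

**Step 2: $C_Q(P)=Q\cap F$.** *This says that $O_q(X)$ acts faithfully on the part of $F$ of order prime to $q$, as Lemma 10 needs.* Since $F$ is normal in $F_2(G)$, $Q\cap F$ is the Sylow $q$-subgroup $O_q(F)$ of $F=O_q(F)\times P$, so it centralizes $P$. Conversely, $O_q(F)\le Q$ gives $QF=QP$. This subgroup is normal in $G$, because $QF/F=O_q(X)$ is normal in $X$. As $P$ is normal in $G$ too, $C:=C_{QP}(P)$ is normal in $G$. Now $C\cap P=Z(P)$ is central in $C$, because $C$ centralizes $P$, and $C/(C\cap P)$ embeds in the $q$-group $QP/P$. A group that is nilpotent modulo a central subgroup is nilpotent. So $C$ is nilpotent and normal, and $C\le F$. Hence $C_Q(P)\le Q\cap F$.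

**Step 3: the ranks.** By Steps 1 and 2, $O_q(X)\cong Q/C_Q(P)$. Let $A$ be an abelian subgroup of $Q/C_Q(P)$, and let $B$ be the preimage of $\Omega_1(A)$ in $Q$. Then $B$ is a $q$-group normalizing the nilpotent group $P$ of order prime to $q$, and $C_B(P)=C_Q(P)$, so $B/C_B(P)\cong\Omega_1(A)$ is elementary abelian. By Lemma 10 its rank, which is the rank of $A$, is at most $r$. This proves part 2.

## 8. Everything above the second layer is linear of bounded degree

We keep $G$, $F$, $X$ and prove part 3. The group $X$ acts on $F(X)=\prod_qO_q(X)$. We know that the *abelian* subgroups of $O_q(X)$ have rank at most $r$. To get a module of bounded dimension we pass to a subgroup of class at most $2$.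

**Thompson's critical subgroup** (Gorenstein, *Finite Groups*, Thm 5.3.11). *Every finite $q$-group $O$ has a characteristic subgroup $T$ of nilpotency class at most $2$ such that every nontrivial automorphism of $O$ of order prime to $q$ acts nontrivially on $T$.* Example: for $O=Q_8$, an automorphism of order $3$ permutes the three subgroups of order $4$ transitively. So the characteristic subgroups are $1$, $Z(Q_8)$ and $Q_8$; the automorphism is trivial on the first two, hence $T=Q_8$. One cannot in general take $T$ abelian.

For each prime $q$ dividing $|F(X)|$ let $T_q$ be a critical subgroup of $O_q(X)$. Being characteristic in $O_q(X)$, it is normal in $X$.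

**Step 1: $T_q$ is generated by at most $r+r^2$ elements.** *This bounds the dimension of $T_q/\Phi(T_q)$.* Let $A$ be a maximal abelian subgroup of $T_q$. Then $A\ge Z(T_q)\ge T_q'$, the last since the class is at most $2$. So $A$ is normal in $T_q$. By maximality $C_{T_q}(A)=A$, since an element centralizing $A$ generates an abelian group together with $A$. In class at most $2$, commutators are multiplicative in each variable and have values in $Z(T_q)$. So
$$T_q\to\mathrm{Hom}(A,Z(T_q)),\qquad x\mapsto(a\mapsto[x,a])$$
is a homomorphism, with kernel $C_{T_q}(A)=A$. By part 2, $A$ and $Z(T_q)$ are direct products of at most $r$ cyclic groups each, so $\mathrm{Hom}(A,Z(T_q))$ is a direct sum of at most $r^2$ cyclic $q$-groups. A subgroup of such a group needs at most $r^2$ generators. So $T_q/A$ is generated by at most $r^2$ elements, $A$ by at most $r$, and the claim follows.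

**Step 2: a linear quotient of $X$.** Let $N_q$ be the kernel of the action of $X$ on $T_q/\Phi(T_q)$, a vector space over $\mathbb F_q$ of dimension $m\le r^2+r$ by Step 1. So $X/N_q$ is isomorphic to a solvable subgroup of $GL_m(\mathbb F_q)$, and $\mathrm{dl}(X/N_q)\le\zeta(r^2+r)$. Put $N=\bigcap_qN_q$. As $X/N$ embeds in $\prod_qX/N_q$,
$$\mathrm{dl}(X/N)\le\zeta(r^2+r). \tag{3}$$

**Step 3: $N/C_N(O_q(X))$ is a $q$-group.** *We show that $N$ acts on each $O_q(X)$ only through a $q$-group; this will make $N$ nilpotent.* Let $g\in N$ have order prime to $q$. It acts trivially on $T_q/\Phi(T_q)$, so trivially on $T_q$ by Lemma 9(c). By the property of the critical subgroup, it acts trivially on $O_q(X)$. So $C_N(O_q(X))$ contains all elements of $N$ of order prime to $q$. An arbitrary $x\in N$ is a product of two powers of $x$, one of $q$-power order and one of order prime to $q$. So the image of $x$ in $N/C_N(O_q(X))$ has $q$-power order, and this quotient is a $q$-group.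

**Step 4: $N$ is nilpotent.** By Lemma 8,
$$\bigcap_qC_N(O_q(X))=C_N(F(X))\le Z(F(X)).$$
So $N/C_N(F(X))$ embeds in the direct product of the groups $N/C_N(O_q(X))$, finitely many $q$-groups for various $q$. It is therefore nilpotent, and $\gamma_c(N)\le Z(F(X))$ for some term $\gamma_c(N)$ of the lower central series. Let $Y=Z(F(X))$ and consider $O_q(Y)$. It is normal in $X$ and contained in $O_q(X)$, so $C_N(O_q(X))$ acts trivially on it, and by Step 3 $N$ acts on it through a $q$-group. The semidirect product of $O_q(Y)$ with this $q$-group is a finite $q$-group, hence nilpotent. So $[O_q(Y),N,\dots,N]=1$ with sufficiently many entries $N$. Since $Y$ is abelian and is the direct product of the $N$-invariant subgroups $O_q(Y)$, also $[Y,N,\dots,N]=1$ with sufficiently many entries. Together with $\gamma_c(N)\le Y$ this shows that $N$ is nilpotent.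

**Step 5: end of the proof.** $N$ is a nilpotent normal subgroup of $X$, so $N\le F(X)$. Hence $G/F_2(G)\cong X/F(X)$ is a quotient of $X/N$, and (3) gives $\mathrm{dl}(G/F_2(G))\le\zeta(r^2+r)$, which is part 3. Adding up,
$$\mathrm{dl}(G)\le\mathrm{dl}(F)+\mathrm{dl}(F_2(G)/F)+\mathrm{dl}(G/F_2(G))\le f+f+\zeta(r^2+r)=e(n,d).$$
This proves Theorem 7, and with it Theorem 1. $\square$

## 9. Infinite groups, the exact centralizer condition, and nilpotency class

**Theorem 11.** Let $G$ be any group, finite or infinite, in $\mathcal X(n,d)$; for instance, for suitable $n,d$, any group with simple theory. Then: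

(a) every locally nilpotent subgroup of $G$ is solvable of derived length $\le n(\lfloor\log_2d\rfloor+1)$;

(b) every periodic locally solvable subgroup of $G$ is solvable of derived length $\le e(n,d)$.

In particular, in the setting of the question, with $\mathcal C\subseteq\mathcal X(n,d)$, all solvable subgroups of all $G\in\mathcal C$ have derived length $\le e(n,d)$, and every ultraproduct of the groups $R(G)$, $G\in\mathcal C$, is solvable of derived length $\le e(n,d)$.

**Proof.** **Step 1: groups with simple theory.** If $G\notin\mathcal X(m,m)$ for all $m$, apply Lemma 3 with $G_m=G$ for all $m$. A nonprincipal ultrapower of $G$ contains a sequence as in Lemma 4, so its theory, which is the theory of $G$, is not simple. So a group with simple theory is in some $\mathcal X(m,m)$.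

**Step 2: reduction to finitely generated subgroups.** Every element of $H^{(i)}$ lies in $K^{(i)}$ for some finitely generated $K\le H$. This is clear for $i=0$. An element of $H^{(i+1)}$ is a product of finitely many commutators (and their inverses) of elements of $H^{(i)}$, each of which lies in $K_j^{(i)}$ for a finitely generated $K_j$; take $K$ to be generated by these $K_j$. So if all finitely generated subgroups of $H$ have derived length at most $k$, then so does $H$. By (H), all these subgroups are in $\mathcal X(n,d)$.

**Step 3: (a) and (b).** A finitely generated subgroup of a locally nilpotent group is nilpotent, and Proposition 6 holds for arbitrary nilpotent groups. This gives (a). A finitely generated subgroup $K$ of a periodic locally solvable group is solvable and periodic. Such a $K$ is finite, by induction on $\mathrm{dl}(K)$: $K/K'$ is a finitely generated periodic abelian group, hence finite, so $K'$ has finite index in $K$ and is finitely generated, and by induction it is finite. Now Theorem 7 applies to $K$ and gives (b).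

**Step 4: the last statement.** The assertion on solvable subgroups is (H) and Theorem 7. For ultraproducts we check that "$\mathrm{dl}\le e$" is first-order. Let $\delta_0(x)=x$ and $\delta_{i+1}(\bar x,\bar y)=[\delta_i(\bar x),\delta_i(\bar y)]$. The set $S_i$ of values of $\delta_i$ in a group $H$ is closed under conjugation, and $H^{(i)}=\langle S_i\rangle$. Indeed, if this holds for $i$, then $H^{(i+1)}$ is generated by the $H^{(i)}$-conjugates of the commutators $[s,t]$ with $s,t\in S_i$, and $[s,t]^g=[s^g,t^g]\in S_{i+1}$. So $\mathrm{dl}(H)\le e$ is expressed by the sentence saying that all values of $\delta_e$ are $1$. This sentence holds in all $R(G)$ for $e=e(n,d)$, hence in their ultraproducts by Łoś. $\square$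

Simplicity was used only to obtain $\mathcal C\subseteq\mathcal X(n,d)$. This condition has an exact description.

**Proposition 12.** For a class $\mathcal C$ of finite groups, the following are equivalent: (i) $\mathcal C\subseteq\mathcal X(n,d)$ for some $n,d$; (ii) no ultraproduct $G$ of members of $\mathcal C$ has an infinite sequence $(a_i)$ with all indices $|C_G(a_1,\dots,a_{i-1}):C_G(a_1,\dots,a_i)|$ infinite.

**Proof.** Membership in $\mathcal X(n,d)$ is expressed by the sentence $\neg\exists a_1\dots a_n\bigwedge_{i\le n}\theta_{i,d}$. So if (i) holds, all ultraproducts of $\mathcal C$ are in $\mathcal X(n,d)$ by Łoś, and the first $n$ terms of a sequence as in (ii) would be a bad chain. If (i) fails, pick $G_m\in\mathcal C\setminus\mathcal X(m,m)$ for each $m$. Lemma 3 gives an ultraproduct with such a sequence. $\square$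

Finally, derived length cannot be replaced by nilpotency class, even when all groups are nilpotent and all ultraproducts are stable. A theory is stable if no formula $\varphi(x;y)$ and elements $a_i,b_j$ $(i,j<\omega)$ in a model satisfy "$\varphi(a_i;b_j)$ if and only if $i<j$". We recall the textbook facts that stable theories are simple, that all abelian groups are stable, and that a structure interpretable (with parameters) in a stable structure is stable.

**Proposition 13.** Let $\mathcal C$ consist of the groups $D_{(m)}=\mathbb Z/2^m\rtimes\langle-1\rangle$, $m\ge2$. Every ultraproduct of members of $\mathcal C$ has stable, hence simple, theory. The group $R(D_{(m)})=F(D_{(m)})=D_{(m)}$ is nilpotent of class exactly $m$, while its derived length is $2$.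

**Proof.** Let $A\ne0$ be an abelian group and $a\in A$, $a\ne0$. On the set $A\times\{0,a\}$, which is definable from $a$, put
$$(x,0)(y,\delta)=(x+y,\delta),\qquad (x,a)(y,0)=(x-y,a),\qquad (x,a)(y,a)=(x-y,0).$$
Reading $0$ as $1$ and $a$ as $-1$ in the second coordinate, this is the group $A\rtimes\langle-1\rangle$. The defining formulas do not depend on $A$. So by Łoś an ultraproduct of groups $D_{(m)}$ is interpreted by the same formulas in the corresponding ultraproduct of the groups $\mathbb Z/2^m$, with the class of the chosen nonzero elements as parameter. The latter ultraproduct is an abelian group, hence stable, so the former is stable.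

$D_{(m)}$ is a $2$-group, so it equals its Fitting subgroup and its solvable radical. Since $-1$ acts by inversion, a commutator of $x\in\mathbb Z/2^m$ with the reflection $-1$ is $\pm2x$. So $\gamma_{i+1}(D_{(m)})=2^i\mathbb Z/2^m\mathbb Z$ for $1\le i\le m$. This is nontrivial for $i=m-1$ and trivial for $i=m$, and the class is $m$. The derived subgroup $2\mathbb Z/2^m\mathbb Z$ is abelian and nontrivial, so the derived length is $2$. $\square$
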